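\title{Solvable subgroups and the square of the largest character degree}

\begin{abstract}
Let $G$ be a finite nonabelian group, let $b(G)$ be the largest degree of an irreducible complex character of $G$, let $\pi$ be a set of primes, and let $H$ be a solvable $\pi$-subgroup of $G$. We prove that $|H\mathbf{O}_\pi(G)/\mathbf{O}_\pi(G)|<b(G)^2$, which confirms a conjecture of Wu and Yang in strict form. More generally, $|H|<b(G)^2$ for every nontrivial solvable subgroup $H$ whose order is coprime to the order of the Fitting subgroup of $G$. The groups $\mathrm{PSL}_2(2^f)$ show that neither the exponent $2$ nor the constant $1$ can be lowered. The proof reduces the problem to solvable groups acting on direct products of simple groups, handles the permutation action on the factors by coloring them with two classes of characters, and uses the classification of finite simple groups.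
\end{abstract}

\section{Introduction}

All groups in this paper are finite. We write $\operatorname{Irr}(G)$ for the set of irreducible complex characters of a group $G$ and $b(G)$ for the largest of their degrees. The number $b(G)$ measures how far $G$ is from being abelian: $b(G)=1$ exactly when $G$ is abelian, and $b(G)\le|G:M|$ for every abelian subgroup $M$, because every irreducible character of $G$ is a constituent of a character induced from a linear character of $M$. One may ask conversely how much of $G$ is bounded in terms of $b(G)$. Orders of subgroups are not: a nonabelian dihedral group has $b(G)=2$ and may be arbitrarily large. The large subgroup in this example is normal, and the natural remedy is to discount the normal part. For a set of primes $\pi$, let $\mathbf{O}_\pi(G)$ be the unique maximal normal $\pi$-subgroup of $G$, and measure a $\pi$-subgroup $H$ by the order of its image $H\mathbf{O}_\pi(G)/\mathbf{O}_\pi(G)$ in $G/\mathbf{O}_\pi(G)$.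

Let $G$ be nonabelian. Qian and Shi proved that $|P/\mathbf{O}_p(G)|<b(G)^2$ for a Sylow $p$-subgroup $P$ of $G$. For a solvable $\pi$-subgroup $H$, Qian and Yang (2017) proved that $|H\mathbf{O}_\pi(G)/\mathbf{O}_\pi(G)|<b(G)^3$, and Wu and Yang \cite{WY} obtained the bound $b(G)^\mu$ with $\mu=3\log_{504}(168)\approx2.4703$. Wu and Yang conjectured in \cite{WY} that the optimal bound is $b(G)^2$. We prove this conjecture, with strict inequality.

\begin{theorem}\label{thm:main}
Let $G$ be a nonabelian group, $\pi$ a set of primes and $H$ a solvable $\pi$-subgroup of $G$. Then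
\[
|H\mathbf{O}_\pi(G)/\mathbf{O}_\pi(G)|<b(G)^2 .
\]
\end{theorem}

Two families of groups show why $2$ is the exponent to expect. The first gives a lower bound.

\begin{example}\label{ex:sharp}
Let $q=2^f\ge4$ and $G=\mathrm{PSL}_2(q)$. The character degrees of $G$ are $1$, $q-1$, $q$ and $q+1$, so $b(G)=q+1$. Let $H$ be a Borel subgroup, which is solvable of order $q(q-1)$, and let $\pi$ be the set of primes dividing $q(q-1)$. Since $q+1$ is odd, $\gcd(q+1,q(q-1))=1$, so the simple group $G$ is not a $\pi$-group and $\mathbf{O}_\pi(G)=1$. Now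
\[
\frac{|H|}{b(G)^2}=\frac{q(q-1)}{(q+1)^2}\longrightarrow1\qquad(f\to\infty).
\]
Hence neither the exponent $2$ nor the constant $1$ in Theorem~\ref{thm:main} can be lowered.
\end{example}

The second family suggests the upper bound. Let a solvable $p'$-group $H$ act faithfully on an elementary abelian $p$-group $V$, and let $G=V\rtimes H$. By Clifford's theorem $b(G)\ge m$, where $m$ is the length of a longest $H$-orbit on $\operatorname{Irr}(V)$. If there is a regular orbit, then $|H|\le b(G)$. There need not be one: for $G=S_3\wr C_2=3^2\rtimes D_8$ we have $|H|=8$ and $b(G)=4$. But a theorem of Dolfi and Vdovin provides two characters $\lambda,\lambda'$ of $V$ with $H_\lambda\cap H_{\lambda'}=1$, and then $|H|\le|H:H_\lambda|\,|H:H_{\lambda'}|\le m^2$.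

The set $\pi$ enters Theorem~\ref{thm:main} only through a coprimeness condition on the Fitting subgroup $\mathbf{F}(G)$, the largest nilpotent normal subgroup of $G$.

\begin{theorem}\label{thm:coprime}
Let $G$ be a group and $H\ne1$ a solvable subgroup of $G$ with $\gcd(|H|,|\mathbf{F}(G)|)=1$. Then $|H|<b(G)^2$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:coprime}]
Let $\bar G=G/\mathbf{O}_\pi(G)$ and let $\bar H$ be the image of $H$. Since $\mathbf{O}_\pi(\bar G)=1$, we have $\mathbf{O}_p(\bar G)=1$ for all $p\in\pi$, so $\mathbf{F}(\bar G)$ is a $\pi'$-group, while $\bar H$ is a solvable $\pi$-group. If $\bar H\ne1$, Theorem~\ref{thm:coprime} gives $|\bar H|<b(\bar G)^2\le b(G)^2$. If $\bar H=1$, then $|\bar H|=1<b(G)^2$ because $G$ is nonabelian.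
\end{proof}

The case $\mathbf{F}(G)=1$ of Theorem~\ref{thm:coprime} reads as follows.

\begin{corollary}\label{cor:radical}
If $G$ has trivial solvable radical, then every nontrivial solvable subgroup $H$ of $G$ satisfies $|H|<b(G)^2$.
\end{corollary}

Each hypothesis of Theorem~\ref{thm:coprime} is needed. For $H=1$ and $G$ abelian there is equality. Without coprimeness, take $H=G$ dihedral of order at least $6$. Without solvability, take $H=G=A_5$, where $|H|=60$ and $b(G)=5$.

A subgroup $H$ as in Theorem~\ref{thm:coprime} acts on the nilpotent part and on the semisimple part of the generalized Fitting subgroup of $G$. The nilpotent part behaves like the group $V$ above. The semisimple part needs a substitute for the theorem of Dolfi and Vdovin, and this substitute is the core of the paper. Orbit lengths alone cannot suffice, since inner automorphisms fix every character; the degrees must make up the difference.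

\begin{theorem}\label{thm:product}
Let $A$ be a solvable group acting faithfully by automorphisms on $N=S_1\times\dots\times S_n$, where $n\ge1$ and the $S_i$ are nonabelian simple groups. Then some $\psi\in\operatorname{Irr}(N)$ satisfies
\[
\psi(1)^2\,|A:A_\psi|^2>|A| .
\]
\end{theorem}

Section~\ref{sec:reduction} deduces Theorem~\ref{thm:coprime} from Theorem~\ref{thm:product}. Section~\ref{sec:colors} reduces Theorem~\ref{thm:product} to a statement about a single simple group, Proposition~\ref{prop:simple}, and Section~\ref{sec:simple} proves that statement using the classification of finite simple groups.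

\section{Background}\label{sec:background}

\subsection*{Characters}
A group acting on $M$ by automorphisms permutes $\operatorname{Irr}(M)$, preserving degrees, and inner automorphisms act trivially. If $M\trianglelefteq L$, $\mu\in\operatorname{Irr}(M)$, and $\chi\in\operatorname{Irr}(L)$ lies over $\mu$, then by Clifford's theorem $\chi_M$ is a multiple of the sum of the $L$-conjugates of $\mu$, so $\chi(1)\ge\mu(1)|L:L_\mu|$. The irreducible characters of a direct product are the products of irreducible characters of the factors. If $L\le G$, then $b(L)\le b(G)$: for $\varphi\in\operatorname{Irr}(L)$, any irreducible constituent $\chi$ of $\varphi^G$ has $\varphi$ as a constituent of $\chi_L$. Finally $|G|=\sum_\chi\chi(1)^2$ gives $b(G)^2\ge|G|/k(G)$, where $k(G)$ is the number of conjugacy classes.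

\subsection*{The generalized Fitting subgroup}
The layer $E=\mathbf{E}(G)$ is the product of the subnormal quasisimple subgroups of $G$. With $F=\mathbf{F}(G)$, the generalized Fitting subgroup is $F^*=EF$. We use that $E$ is perfect, $E/Z(E)$ is a direct product of nonabelian simple groups (or trivial), $[E,F]=1$, $E\cap F=Z(E)$, and $C_G(F^*)=Z(F^*)\le F$. Since $F$ is nilpotent, $F/\Phi(F)$ is a direct product of elementary abelian groups, where $\Phi$ denotes the Frattini subgroup.

\subsection*{Coprime action}
Let $D$ act on $K$ with $\gcd(|D|,|K|)=1$. If $D$ acts trivially on a normal subgroup $L$ of $K$ and on $K/L$, then it acts trivially on $K$. If $D$ acts trivially on $K/\Phi(K)$, then it acts trivially on $K$.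

\subsection*{Solvable linear and permutation groups}
A solvable primitive permutation group is affine: its degree is a prime power $p^a$, and it is the semidirect product of the translation group of $\mathbb{F}_p^a$ with an irreducible subgroup of $\mathrm{GL}_a(p)$. We use four theorems.

\begin{theorem}[Dolfi \cite{Dolfi}, Vdovin \cite{Vdovin}]\label{thm:dolfi}
If a solvable group $D$ acts faithfully and linearly on a finite vector space $V$ of characteristic $p\nmid|D|$, then there are $x,y\in V$ with $C_D(x)\cap C_D(y)=1$.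
\end{theorem}

\begin{theorem}[Gluck \cite{Gluck}; see {\cite[Theorem 5.6]{MW}}]\label{thm:gluck}
A solvable primitive permutation group on a set $X$ with $|X|\notin\{3,4,5,7,8,9\}$ has a regular orbit on the subsets of $X$.
\end{theorem}

\begin{theorem}[Dixon]\label{thm:dixon}
A solvable subgroup of $\mathrm{Sym}(n)$ has order at most $24^{(n-1)/3}$.
\end{theorem}

\begin{theorem}[P\'alfy, Wolf; see {\cite[Theorem 3.5]{MW}}]\label{thm:palfy}
A solvable completely reducible subgroup of $\mathrm{GL}(V)$, with $V\neq0$ finite, has order at most $24^{-1/3}|V|^{\alpha}$, where $\alpha=2.2439\ldots<9/4$.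
\end{theorem}

\section{Reduction to products of simple groups}\label{sec:reduction}

Theorem~\ref{thm:dolfi} gives an orbit whose length $m$ satisfies $m^2\ge|D|$. The strict inequality in Theorem~\ref{thm:coprime} requires a strict inequality here, and coprimeness supplies it a second time.

\begin{lemma}\label{lem:orbit}
Let $D\ne1$ be a solvable group acting faithfully on $V=\prod_pV_p$, a direct product of elementary abelian $p$-groups for distinct primes $p$, with $\gcd(|D|,|V|)=1$. Then some $\lambda\in V$ has $|D:D_\lambda|^2>|D|$.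
\end{lemma}

\begin{proof}
Write $V$ additively. Theorem~\ref{thm:dolfi}, applied to $D/C_D(V_p)$ on $V_p$, gives $x_p,y_p\in V_p$ with $C_D(x_p)\cap C_D(y_p)=C_D(V_p)$. For $x=\sum_px_p$ and $y=\sum_py_p$ we get $C_D(x)\cap C_D(y)=\bigcap_pC_D(V_p)=1$. Let $m$ be the largest orbit length of $D$ on $V$. The orbit of the pair $(x,y)$ is regular and lies in $x^D\times y^D$, so $|D|\le m^2$.

Suppose that $|D|=m^2$. Then $|x^D|=|y^D|=m$ and the orbit of $(x,y)$ is all of $x^D\times y^D$. Adding the two coordinates gives $x^D+y^D=(x+y)^D$, a set of size at most $m$. For each $v\in y^D$ the translate $x^D+v$ has size $m$, so it equals $(x+y)^D$. Thus $x^D+v=x^D+v'$ for all $v,v'\in y^D$, and $x^D$ is a union of cosets of the subgroup $U=\langle v-v':v,v'\in y^D\rangle$. Then $|U|$ divides $m$, which divides $|D|$, and $|U|$ also divides $|V|$. Hence $U=0$, so $y^D=\{y\}$, $m=1$ and $D=1$, a contradiction.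
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:coprime} from Theorem~\ref{thm:product}]
Let $F$, $E$ and $F^*=EF$ be as in Section~\ref{sec:background}. We want to multiply a character of $E/Z(E)$, given by Theorem~\ref{thm:product}, by a linear character of $F$, given by Lemma~\ref{lem:orbit}. For this we pass to a quotient of $F^*$ in which the central product $EF$ becomes direct and $F$ becomes a product of vector spaces. Put
\[
Y=Z(E)\Phi(F)\le F,\qquad D=C_H(E).
\]
Then $Y\trianglelefteq G$ and $D\trianglelefteq H$. From $E\cap F=Z(E)$ we get $E\cap Y=Z(E)$ and $EY\cap F=(E\cap F)Y=Y$. Hence $F^*/Y=EY/Y\times F/Y$ with $EY/Y\cong E/Z(E)$.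

\emph{The group $H/D$ acts faithfully on $E/Z(E)$.} Let $K=C_H(E/Z(E))$. Then $[E,K]\le Z(E)$, so $[E,K,E]=[K,E,E]=1$. The three subgroups lemma gives $[E,E,K]=1$, and $E$ is perfect, so $K\le D$. If $E\ne1$, Theorem~\ref{thm:product} gives $\psi\in\operatorname{Irr}(E/Z(E))$ with $\psi(1)^2|H:H_\psi|^2>|H:D|$. If $E=1$, then $H=D$; let $\psi$ be the trivial character, so that the same relation holds with equality.

\emph{The group $D$ acts faithfully on $F/Y$.} Let $D_0=C_D(F/Y)$. Since $D_0$ centralizes $Z(E)$, it acts trivially on $Y/\Phi(F)$ as well as on $F/Y$. By coprimeness it acts trivially on $F/\Phi(F)$, and hence on $F$. So $D_0$ centralizes $F^*$ and lies in $H\cap F$, which is trivial, again by coprimeness. It follows that $D$ acts faithfully and coprimely on the dual group $V=\operatorname{Irr}(F/Y)$, which is a direct product of elementary abelian groups. Choose $\lambda\in V$ with $|D:D_\lambda|^2\ge|D|$, with strict inequality if $D\ne1$ (Lemma~\ref{lem:orbit}).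

\emph{The product.} Let $\mu=\psi\times\lambda\in\operatorname{Irr}(F^*/Y)$, so $H_\mu=H_\psi\cap H_\lambda$. We chose $\lambda$ for $D$ and not for $H$ because $D$ lies in $H_\psi$ whatever $\psi$ is. Therefore
\[
|H:H_\mu|=|H:H_\psi|\,|\lambda^{H_\psi}|\ge|H:H_\psi|\,|\lambda^D|=|H:H_\psi|\,|D:D_\lambda| .
\]
Let $\chi\in\operatorname{Irr}(HF^*)$ lie over $\mu$. The $HF^*$-conjugates of $\mu$ are its $H$-conjugates, so
\[
\chi(1)^2\ge\psi(1)^2\,|H:H_\psi|^2\,|D:D_\lambda|^2\ge|H:D|\,|D|=|H| .
\]
The last inequality is strict, because either $E\ne1$, or $D=H\ne1$. Hence $b(G)^2\ge b(HF^*)^2>|H|$.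
\end{proof}

\section{Permuted factors: coloring with two classes}\label{sec:colors}

\subsection*{An example}
The difficulty in Theorem~\ref{thm:product} is that $A$ may permute the simple factors, and by Theorem~\ref{thm:dixon} this may cost a factor of almost $24^{1/3}$ per simple factor. Consider $S=A_5$, with $\mathrm{Aut}(S)=S_5$ and characters $1,3,3',4,5$, named by their degrees; odd permutations interchange $3$ and $3'$. For the subgroup $S_4\le S_5$, the quantity (degree times orbit length)$^2$ takes the values $1,36,36,16,25$. The largest exceeds $|S_4|=24$, but only by the factor $3/2$.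

Now let $A=S_4\wr S_4$ act on $N=A_5^4$, so $|A|=24^5=7962624$. The character $5\times5\times5\times5$ is $A$-invariant and gives $625^2=390625$. The character $3\times3\times3\times3$ has degree $81$ and orbit length $2^4$, and gives $1296^2=1679616$. Both values are too small: a character with equal factors is fixed by the top group $S_4$, and $(3/2)^4<24$. In contrast, $5\times5\times3\times3$ has degree $225$ and orbit length $\binom42\cdot2^2=24$, and $5400^2=29160000>|A|$. Using two kinds of characters colors the factors with two colors, and the top group pays for itself by moving the coloring. The top group may be imprimitive, built from several levels, so we need a property that survives the passage from one level to the next.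

\subsection*{Systems and scores}

\begin{definition}
A \emph{system} $(\Gamma,\Lambda,d)$ consists of a group $\Gamma$ acting on a finite set $\Lambda$ and a $\Gamma$-invariant function $d\colon\Lambda\to\mathbb{R}_{>0}$. For $A\le\Gamma$, $\theta\in\Lambda$ and nonempty $C\subseteq\Lambda$, put
\[
s_A(\theta)=\frac{d(\theta)^2\,|A:A_\theta|^2}{|A|}=\frac{d(\theta)^2|A|}{|A_\theta|^2},\qquad r_C(A)=\max_{\theta\in C}s_A(\theta).
\]
We call $s_A(\theta)$ the \emph{score} of $\theta$. The system is
\begin{itemize}
\item \emph{good} if there are disjoint nonempty $\Gamma$-invariant subsets $C_1,C_2\subseteq\Lambda$ with $r_{C_1}(A)\,r_{C_2}(A)>1$ for every solvable $A\le\Gamma$;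
\item \emph{ample} if $r_\Lambda(A)\ge24^{1/3}$ for every solvable $A\le\Gamma$.
\end{itemize}
A nonabelian simple group $S$ is good, or ample, if the system $(\mathrm{Aut}(S),\operatorname{Irr}(S),\theta\mapsto\theta(1))$ is.
\end{definition}

In this language Theorem~\ref{thm:product} asks for a character of score greater than $1$. A good system has such an element for every solvable $A$, and it remains good when $\Gamma$ is replaced by a subgroup. An ample group pays for any solvable top group without a coloring. The group $A_5$ is not ample, since $r_\Lambda(S_4)=3/2$. The following is proved in Section~\ref{sec:simple}.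

\begin{proposition}\label{prop:simple}
Every nonabelian simple group is good or ample.
\end{proposition}

A subgroup of a direct product need not be a direct product, but scores are still supermultiplicative if the subgroup is cut into sections, one coordinate at a time. Let $(\Gamma_i,\Lambda_i,d_i)$, $1\le i\le k$, be systems, and let $\prod_i\Gamma_i$ act on $\prod_i\Lambda_i$ with $d(\theta)=\prod_id_i(\theta_i)$. For $B\le\prod_i\Gamma_i$ let $B^{(i)}$ be the subgroup of elements whose first $i$ coordinates are trivial, and let $L_i\le\Gamma_i$ be the projection of $B^{(i-1)}$ to the $i$th coordinate. We call $L_1,\dots,L_k$ the \emph{coordinate sections} of $B$. They are solvable if $B$ is.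

\begin{lemma}\label{lem:sections}
For every $\theta=(\theta_i)$ we have $s_B(\theta)\ge\prod_is_{L_i}(\theta_i)$.
\end{lemma}

\begin{proof}
Since $L_i\cong B^{(i-1)}/B^{(i)}$ and $B^{(k)}=1$, we have $|B|=\prod_i|L_i|$. The projection of $B_\theta\cap B^{(i-1)}$ to the $i$th coordinate has kernel $B_\theta\cap B^{(i)}$ and image in $(L_i)_{\theta_i}$, so $|B_\theta|\le\prod_i|(L_i)_{\theta_i}|$. Now use $s_B(\theta)=d(\theta)^2|B|/|B_\theta|^2$.
\end{proof}

Let $(\Gamma,\Lambda,d)$ be a system and $P\le\mathrm{Sym}(X)$. The wreath product $\Gamma\wr_XP=\Gamma^X\rtimes P$ acts on $\Lambda^X$, the base group coordinatewise and $P$ by permuting coordinates, and with $d(\theta)=\prod_id(\theta_i)$ we obtain a system $(\Gamma\wr_XP,\Lambda^X,d)$. Suppose that the original system is good, with classes $C_1,C_2$. We say that $\theta\in\Lambda^X$ has \emph{pattern} $\Delta\subseteq X$ if $\theta_i\in C_1$ for $i\in\Delta$ and $\theta_i\in C_2$ for $i\in\Delta^c=X\setminus\Delta$. Because $C_1$ and $C_2$ are disjoint and $\Gamma$-invariant, an element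 of $\Gamma\wr_XP$ with image $\sigma\in P$ sends elements of pattern $\Delta$ to elements of pattern $\Delta^\sigma$. For $Q\le P$, with $Q_\Delta$ the setwise stabilizer, put
\[
\rho_Q(\Delta)=\frac{|Q:Q_\Delta|^2}{|Q|}=\frac{|Q|}{|Q_\Delta|^2}.
\]
This is the score of $\Delta$ for the action on subsets with $d=1$, and $\rho_Q(\Delta)=\rho_Q(\Delta^c)$.

\begin{lemma}\label{lem:pattern}
In this situation let $A\le\Gamma\wr_XP$ be solvable with image $Q$ in $P$. There are positive numbers $W(\Delta)$, $\Delta\subseteq X$, such that $W(\Delta)W(\Delta^c)>1$ and such that some $\theta$ of pattern $\Delta$ has $s_A(\theta)\ge W(\Delta)\rho_Q(\Delta)$.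
\end{lemma}

\begin{proof}
Let $B=A\cap\Gamma^X$, with coordinate sections $L_i$ for some ordering of $X$, and put
\[
W(\Delta)=\prod_{i\in\Delta}r_{C_1}(L_i)\prod_{i\notin\Delta}r_{C_2}(L_i).
\]
Then $W(\Delta)W(\Delta^c)=\prod_ir_{C_1}(L_i)r_{C_2}(L_i)>1$. Choose $\theta$ of pattern $\Delta$ whose coordinates attain the maxima $r_{C_1}(L_i)$ and $r_{C_2}(L_i)$. Lemma~\ref{lem:sections} gives $s_B(\theta)\ge W(\Delta)$. The stabilizer $A_\theta$ preserves the pattern, so $A_\theta B/B\le Q_\Delta$ and
\[
|A:A_\theta|=|A:A_\theta B|\,|B:B_\theta|\ge|Q:Q_\Delta|\,|B:B_\theta| .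
\]
As $|A|=|Q||B|$, this yields $s_A(\theta)\ge s_B(\theta)\rho_Q(\Delta)$.
\end{proof}

\subsection*{Two coordinates}
Let $X=\{1,2\}$ and $P=\mathrm{Sym}(X)$. We must produce two new classes in $\Lambda^2$. Let $C_1'$ consist of the elements of pattern $\{1\}$ or $\{2\}$, and $C_2'$ of those of pattern $\emptyset$ or $X$. One of $W(\{1\})$, $W(\{2\})$ exceeds $1$ and $\rho_Q(\{1\})=|Q|$, so $r_{C_1'}(A)>|Q|$. One of $W(\emptyset)$, $W(X)$ exceeds $1$ and $\rho_Q(\emptyset)=|Q|^{-1}$, so $r_{C_2'}(A)>|Q|^{-1}$. The product exceeds $1$, and the wreath product is good. The second class alone may score less than $1$; this is why goodness is a condition on the product $r_{C_1}r_{C_2}$ and not on the two factors separately. The same argument works whenever $P$ has a regular orbit on subsets. For the exceptional degrees of Theorem~\ref{thm:gluck} we need other families of patterns.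

\subsection*{Primitive top groups}

\begin{lemma}\label{lem:subsets}
Let $P\le\mathrm{Sym}(X)$ be primitive and solvable, $k=|X|\ge2$. There are disjoint nonempty $P$-invariant families $\mathcal{D}_1,\mathcal{D}_2$ of subsets of $X$ such that one of the following holds.
\begin{itemize}
\item[(a)] $\mathcal{D}_2=\{\Delta^c:\Delta\in\mathcal{D}_1\}$, and for every $Q\le P$ some $\Delta\in\mathcal{D}_1$ has $\rho_Q(\Delta)\ge1$.
\item[(b)] $\mathcal{D}_1$ and $\mathcal{D}_2$ are closed under complements, and for every $Q\le P$ there are $\Delta_j\in\mathcal{D}_j$ with $\rho_Q(\Delta_1)\rho_Q(\Delta_2)\ge1$.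
\end{itemize}
\end{lemma}

\begin{proof}
\emph{The case $k\notin\{3,4,5,7,8,9\}$.} Theorem~\ref{thm:gluck} gives $\Delta_0$ with $P_{\Delta_0}=1$, and $\Delta_0\ne\emptyset,X$ since $P\ne1$. Let $\mathcal{D}_1$ be the union of the $P$-orbits of $\Delta_0$ and $\Delta_0^c$, and let $\mathcal{D}_2=\{\emptyset,X\}$. Then $\rho_Q(\Delta_0)\rho_Q(\emptyset)=|Q|\cdot|Q|^{-1}=1$, and (b) holds.

\emph{The case $k=4$.} Let $\mathcal{D}_1$ consist of the $2$-subsets and $\mathcal{D}_2$ of the $1$- and $3$-subsets. If $a$ and $b$ are the largest lengths of $Q$-orbits on points and on pairs, then (b) holds as soon as $ab\ge|Q|$. The subgroups of $S_4$ give the following values; $V_4$ is the regular four-group, $V_4'=\langle(12),(34)\rangle$, and $C_2$ may be of either type.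
\[
\begin{array}{c|cccccccccc}
Q&S_4&A_4&D_8&C_4&V_4&V_4'&S_3&C_3&C_2&1\\ \hline
a&4&4&4&4&4&2&3&3&2&1\\
b&6&6&4&4&2&4&3&3&2&1\\
|Q|&24&12&8&4&4&4&6&3&2&1
\end{array}
\]

In the remaining cases we prove (a). The condition $\rho_Q(\Delta)\ge1$ says that $|Q|\ge|Q_\Delta|^2$, or equivalently that the orbit of $\Delta$ has length at least $|Q|^{1/2}$.

\emph{The case $k=8$.} The maximal subgroups of $\mathrm{GL}_3(2)$ are the stabilizers of subspaces and the groups $7{:}3$, so we may take $P\le\mathrm{A\Gamma L}_1(8)=2^3{:}7{:}3$, of order $168$. Let $\mathcal{D}_1$ consist of the subsets of size $1$, $2$, $3$. Let $|\Delta|=3$. The involutions of $P$ lie in the normal Sylow $2$-subgroup of translations, so they have no fixed points and cannot stabilize a set of odd size. An element of order $7$ has cycle type $7+1$ and cannot stabilize $\Delta$ either. Hence $|Q_\Delta|\in\{1,3\}$, and we are done if $|Q|\ge9$ or $3\nmid|Q|$. Otherwise $|Q|\in\{3,6\}$, some point has an orbit of length at least $3$, and $3^2\ge|Q|$.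

For $k$ odd let $\mathcal{D}_1$ consist of the subsets of size less than $k/2$. Every subset or its complement lies in $\mathcal{D}_1$, so it is enough to find any $\Delta\subseteq X$ with $\rho_Q(\Delta)\ge1$.

\emph{The cases $k=3,5,7$.} Here $P\le\mathrm{AGL}_1(k)$, of order $k(k-1)$. If $k$ divides $|Q|$, then $Q$ is transitive and $k^2>|Q|$, so a point will do. Otherwise $Q$ fixes the centroid $c=|Q|^{-1}\sum_{g\in Q}0^g$. The affine maps fixing $c$ and a second point are trivial, so $Q_{\{x\}}=1$ for $x\ne c$.

\emph{The case $k=9$.} Here $P\le\mathrm{AGL}_2(3)$. There are $\binom93-12=72$ noncollinear triples $\Delta$. An affine map fixing the three points of such a triple is trivial, so $Q_\Delta$ embeds in $S_3$. If $|Q|\ge36$, any such $\Delta$ will do. Suppose that $|Q|<36$. If $3$ divided $|Q_\Delta|$ for all $72$ triples, then $Q$ would contain for each $\Delta$ two elements of order $3$ having $\Delta$ as a cycle. An element of order $3$ has at most three $3$-cycles, so $Q$ would have at least $72\cdot2/3=48$ elements. Hence some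 $|Q_\Delta|\le2$, which suffices if $|Q|\ge4$. If $|Q|\le3$, then $Q$ is trivial or of prime order and has a regular orbit on points.
\end{proof}

For $Q=S_4$ in degree $4$ the inequality $ab\ge|Q|$ is an equality, so the strict inequality must come from the numbers $W(\Delta)$.

\begin{proposition}\label{prop:wreath}
If $(\Gamma,\Lambda,d)$ is good and $K\le\mathrm{Sym}(\Omega)$ is transitive and solvable, then $(\Gamma\wr_\Omega K,\Lambda^\Omega,d)$ is good.
\end{proposition}

\begin{proof}
First let $K=P$ be primitive on $\Omega=X$ with $|X|\ge2$. Take $\mathcal{D}_1,\mathcal{D}_2$ from Lemma~\ref{lem:subsets}, and let $C_j'$ be the set of elements of $\Lambda^X$ with pattern in $\mathcal{D}_j$. These sets are disjoint, nonempty and invariant under $\Gamma\wr_XP$. Let $A\le\Gamma\wr_XP$ be solvable with image $Q$ in $P$, and apply Lemma~\ref{lem:pattern}. In case (a),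
\[
r_{C_1'}(A)\,r_{C_2'}(A)\ge W(\Delta)W(\Delta^c)\,\rho_Q(\Delta)^2>1 .
\]
In case (b), both $\Delta_j$ and $\Delta_j^c$ lie in $\mathcal{D}_j$, so
\[
r_{C_j'}(A)\ge\max\{W(\Delta_j),W(\Delta_j^c)\}\,\rho_Q(\Delta_j)>\rho_Q(\Delta_j),
\]
and the product over $j=1,2$ exceeds $1$.

In general we use induction on $|\Omega|$, for all good systems at once. There is nothing to prove if $|\Omega|=1$. Otherwise let $X$ be a block of $K$ of minimal size greater than $1$ (possibly $X=\Omega$), let $\Sigma$ be the set of its translates, and let $P$ be the group induced on $X$ by its stabilizer. Then $P$ is solvable, and it is primitive by the minimality of $X$. Identifying $\Omega$ with $X\times\Sigma$ by means of coset representatives of the stabilizer of $X$, we have $K\le P\wr_\Sigma K^\Sigma$, and so $\Gamma\wr_\Omega K\le(\Gamma\wr_XP)\wr_\Sigma K^\Sigma$ acting on $\Lambda^\Omega=(\Lambda^X)^\Sigma$ with the same function $d$. The system $(\Gamma\wr_XP,\Lambda^X,d)$ is good by the primitive case, and $|\Sigma|<|\Omega|$. By induction the larger group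 gives a good system, and goodness passes to subgroups.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:product} from Proposition~\ref{prop:simple}]
The groups $S_i$ are the minimal normal subgroups of $N$, so $A$ permutes them. Let $\Omega_1,\dots,\Omega_l$ be the orbits, let $T_j$ be the common isomorphism type of the factors in $\Omega_j$, and let $K_j$ be the transitive solvable group induced by $A$ on $\Omega_j$. Identify the product of the factors in $\Omega_j$ with $T_j^{\Omega_j}$ and its characters with $\operatorname{Irr}(T_j)^{\Omega_j}$. Since $A$ acts faithfully, it embeds in $\prod_j\Gamma_j$, where $\Gamma_j=\mathrm{Aut}(T_j)\wr_{\Omega_j}K_j$. By Lemma~\ref{lem:sections} it suffices to show that for every $j$ and every solvable $L\le\Gamma_j$ some $\theta\in\operatorname{Irr}(T_j)^{\Omega_j}$ has $s_L(\theta)>1$.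

If $T_j$ is good, this follows from Proposition~\ref{prop:wreath}. Let $T_j$ be ample and $k=|\Omega_j|$. Let $B$ be the intersection of $L$ with the base group. Choosing a character of score at least $24^{1/3}$ for each coordinate section of $B$, we obtain $\theta$ with $s_B(\theta)\ge24^{k/3}$ by Lemma~\ref{lem:sections}. Since $|L:L_\theta|\ge|B:B_\theta|$ and $|L:B|\le24^{(k-1)/3}$ by Theorem~\ref{thm:dixon}, we get $s_L(\theta)\ge s_B(\theta)/|L:B|\ge24^{1/3}>1$.
\end{proof}

\section{Every simple group is good or ample}\label{sec:simple}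

Throughout this section $S$ is a nonabelian simple group and $A$ is an arbitrary solvable subgroup of $\mathrm{Aut}(S)$; we identify $S$ with its group of inner automorphisms. For most groups we may ignore orbits and use degrees only. Note that $24^{1/3}<2.9$.

\begin{lemma}\label{lem:criteria}
\begin{itemize}
\item[(T)] If $S$ has irreducible characters of degrees $d_1\ne d_2$ and $|A|<d_1d_2$ for all $A$, then $S$ is good.
\item[(M)] If $S$ has an irreducible character of degree $d$ and $d^2\ge24^{1/3}|A|$ for all $A$, then $S$ is ample.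
\end{itemize}
\end{lemma}

\begin{proof}
A character $\theta$ has $s_A(\theta)\ge\theta(1)^2/|A|$. This gives (M). For (T) let $C_i$ be the set of all irreducible characters of degree $d_i$; then $r_{C_1}(A)r_{C_2}(A)\ge(d_1d_2/|A|)^2>1$.
\end{proof}

Let $m(S)$ be the smallest index of a proper subgroup of $S$. Since $A\cap S$ is solvable, it is a proper subgroup of $S$, so
\begin{equation}\label{eq:crude}
|A|\le|A\cap S|\,|\mathrm{Out}(S)|\le\frac{|S|\,|\mathrm{Out}(S)|}{m(S)} .
\end{equation}
This crude bound suffices except for $M_{12}$, the alternating groups and the linear groups. The values of $m(S)$ are taken from the \textsc{Atlas} \cite{Atlas} and from \cite[Table 4]{GMPS}, which follows Cooperstein, Mazurov and Vasilyev. We write $L_n(q)=\mathrm{PSL}_n(q)$ and $U_n(q)=\mathrm{PSU}_n(q)$, where $q=p^f$ with $p$ prime, and we use that $f\le q/2$ for all $q$ and $f\le q/3$ for $q$ odd.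

\subsection{Sporadic groups and the Tits group}
By \eqref{eq:crude} and $b(S)^2\ge|S|/k(S)$, criterion (M) holds if $m(S)\ge2.9\,k(S)|\mathrm{Out}(S)|$. This is so for all groups in Table~\ref{tab:sporadic}.

\begin{table}[ht]
\centering
\begin{tabular}{lrrc|lrrc}
$S$&$k$&$m$&$|\mathrm{Out}|$&$S$&$k$&$m$&$|\mathrm{Out}|$\\ \hline
$J_1$&15&266&1&$HN$&54&1140000&2\\
$J_3$&21&6156&2&$Ly$&53&8835156&1\\
$McL$&24&275&2&$Th$&48&143127000&1\\
$He$&33&2058&2&$Fi_{23}$&98&31671&1\\
$Ru$&36&4060&1&$Co_1$&101&98280&1\\
$Suz$&43&1782&2&$J_4$&62&173067389&1\\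
$O'N$&30&122760&2&$Fi_{24}'$&108&306936&2\\
$Co_3$&42&276&1&$B$&184&13571955000&1\\
$Co_2$&60&2300&1&$M$&194&$>10^{19}$&1\\
$Fi_{22}$&65&3510&2&${}^2F_4(2)'$&22&1600&2
\end{tabular}
\caption{Class number $k$, minimal index $m$ and order of the outer automorphism group. In each case $m\ge2.9\,k\,|\mathrm{Out}|$.}\label{tab:sporadic}
\end{table}

For six of the other seven sporadic groups we compare $b(S)$ with the right side of \eqref{eq:crude}, and find $b(S)^2\ge2.9|A|$ in each case:
\[
\begin{array}{c|cccccc}
S&M_{11}&M_{22}&M_{23}&M_{24}&J_2&HS\\ \hline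
b(S)&55&385&2024&10395&336&3200\\
|A|\le&720&40320&443520&10200960&12096&887040
\end{array}
\]
For $M_{12}$ we have $b=176$ and $|\mathrm{Out}|=2$. The maximal subgroups other than $M_{11}$ have order at most $1440$, and proper subgroups of $M_{11}$ have order at most $720$. So $|A|\le2880$, and $176^2=30976\ge2.9\cdot2880$.

\subsection{Alternating groups of degree at least 7}
Here $\mathrm{Aut}(A_n)=S_n$, so by Theorem~\ref{thm:dixon} criterion (M) holds if $A_n$ has an irreducible character of degree $d$ with $d^2\ge24^{n/3}$. The irreducible characters of $S_n$ are indexed by the partitions of $n$, their degrees are given by the hook length formula, and the restriction to $A_n$ is irreducible if the partition is not self-conjugate and is a sum of two characters of equal degree otherwise. The partitions $(4,2,1)$, $(4,3,1)$, $(4,3,1,1)$ are not self-conjugate, and their hook products are $144$, $576$, $1680$. So $A_7$, $A_8$, $A_9$ have irreducible characters of degrees $35$, $70$, $216$.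

For $n=7$ we sharpen the bound on $|A|$. If $A$ is transitive, then $A\le\mathrm{AGL}_1(7)$ and $|A|\le42$. If $A$ has $t\ge2$ orbits, Theorem~\ref{thm:dixon} on each orbit gives $|A|\le24^{(7-t)/3}\le24^{5/3}<200$. Now $35^2=1225\ge2.9\cdot200$. For $n=8$ we have $(70^2)^3=117649000000>24^8=110075314176$. For $n=9$ we have $216^2=46656>24^3$. For $n=10$ we have $b(A_{10})\ge b(A_9)\ge216$ and $(216^2)^3=6^{18}>1.01\cdot10^{14}>24^{10}$.

For $n\ge11$, let $p(n)=k(S_n)$ be the number of partitions of $n$. Then $b(S_n)^2\ge n!/p(n)$, so $b(A_n)^2\ge n!/(4p(n))$. For $n=11$ this is $11!/(4\cdot56)=178200$, and $178200^3>5.6\cdot10^{15}>24^{11}$. Moreover $p(n+1)\le2p(n)$: partitions of $n+1$ with a part $1$ correspond to partitions of $n$, and those without inject into the partitions of $n$ by lowering the last part by $1$. Hence $n!/(4p(n))$ grows by a factor at least $(n+1)/2>24^{1/3}$ at each step. So $A_n$ is ample for all $n\ge7$.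

\subsection{The groups $L_2(q)$}\label{ss:L2}
These are the groups in which Example~\ref{ex:sharp} leaves no room, and here the orbit lengths matter: field automorphisms enlarge $A$ by a factor up to $f$, and only their action on characters compensates for this. We have $\mathrm{Aut}(S)=\mathrm{P\Gamma L}_2(q)$, and $\mathrm{P\Gamma L}_2(q)/\mathrm{PGL}_2(q)$ is cyclic of order $f$, generated by the Frobenius map. Let $A_0=A\cap\mathrm{PGL}_2(q)$ and $e=|A:A_0|$. By Dickson's list, a solvable subgroup of $\mathrm{PGL}_2(q)$ lies in a Borel subgroup, of order $q(q-1)$, or in a dihedral group of order $2(q\pm1)$, or is $A_4$ or $S_4$. So for $q\ge4$,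
\begin{equation}\label{eq:dickson}
|A_0|\le\max\{q(q-1),24\},\qquad\text{and}\quad|A_0|\le12\ \text{ if }q=4,
\end{equation}
the latter because $\mathrm{PGL}_2(4)\cong A_5$.

We recall part of the character table. Let $\delta=\gcd(2,q-1)$ and $\eta=\pm1$, and let $X_\eta$ be the group of characters $\alpha$ of the cyclic group $\{x\in\mathbb{F}_{q^2}^*:x^{q-\eta}=1\}$ with $\alpha(-1)=1$; it is cyclic of order $(q-\eta)/\delta$. For each pair $\{\alpha,\alpha^{-1}\}\subseteq X_\eta$ with $\alpha\ne\alpha^{-1}$, the group $S$ has an irreducible character $\chi_\alpha$ of degree $q+\eta$, whose value on an element with eigenvalues $x^{\pm1}$, where $x^{q-\eta}=1$ and $x\ne\pm1$, is $\eta(\alpha(x)+\alpha(x^{-1}))$. These are all the irreducible characters of degree $q+\eta$, and the values listed determine $\{\alpha,\alpha^{-1}\}$. Conjugation by $\mathrm{GL}_2(q)$ preserves eigenvalues and the Frobenius map raises them to the $p$th power. So $\mathrm{PGL}_2(q)$ fixes each $\chi_\alpha$, and the field automorphisms act through $\alpha\mapsto\alpha^p$.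 There is also the Steinberg character, of degree $q$.

\emph{The case $S=A_5\cong L_2(4)\cong L_2(5)$.} Criterion (T) fails, as $5\cdot4<24$. Take $C_1=\{5\}$ and $C_2=\{3,3',4\}$. If $A\le A_5$, then $|A|\le12$ and $r_{C_1}r_{C_2}\ge25\cdot16/12^2>1$. If $A\not\le A_5$, then $|A|\le24$ and $A$ interchanges $3$ and $3'$, so $r_{C_1}r_{C_2}\ge25\cdot36/24^2>1$.

\emph{The case $q=9$.} Let $C_1$ consist of the characters of degrees $8$ and $9$ and $C_2$ of the character of degree $10$. Here $|A_0|\le72$. If $e=1$, then $r_{C_1}r_{C_2}\ge81\cdot100/72^2>1$. Let $e=2$. The group $X_{-1}$ has order $5$, the two characters of degree $8$ are $\chi_\beta$ and $\chi_{\beta^2}$, and $\beta^3=(\beta^2)^{-1}$, so $A$ interchanges them. Hence $r_{C_1}r_{C_2}\ge(8\cdot2)^2\cdot100/144^2=25600/20736>1$.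

\emph{The case $q\ge7$, $q\ne9$.} Let $C_1$ consist of the characters of degree $q+1$, which exist because $(q-1)/\delta\ge3$, and $C_2$ of those of degrees $q$ and $q-1$. By \eqref{eq:dickson}, $|A|\le e\,q(q-1)$. If $e=1$, then $r_{C_1}\ge(q+1)^2/(q(q-1))>1$ and $r_{C_2}\ge q^2/(q(q-1))>1$.

Let $e\ge2$, so $f\ge2$. Let $\alpha$ generate $X_\eta$. If $\alpha^{p^j}=\alpha^{\pm1}$ with $0<j<f$, then $|X_\eta|$ divides $p^j\mp1$, and $0<p^j\mp1\le p^{f-1}+1$. But $|X_\eta|\ge(q-1)/\delta>p^{f-1}+1$. Indeed, for $p=2$ the last inequality reads $2^{f-1}>2$, which holds as $q\ge8$; for $p$ odd it reads $p^{f-1}(p-2)>3$, which holds for $p=3$, $f\ge3$ and for $p\ge5$, $f\ge2$. So the stabilizer of $\chi_\alpha$ is $\mathrm{PGL}_2(q)$, and its $A$-orbit has length $e$. Therefore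
\[
r_{C_1}\ge\frac{e^2(q+1)^2}{e\,q(q-1)}>1,\qquad r_{C_2}\ge\frac{e^2(q-1)^2}{e\,q(q-1)}\ge\frac{2(q-1)}{q}>1 .
\]
Thus $L_2(q)$ is good for all $q\ge4$.

\subsection{Groups of Lie type: two sources of characters}\label{ss:lie}
A simple group of Lie type in characteristic $p$ has an irreducible character of degree $|S|_p$, the Steinberg character. When this degree alone does not give (M), we need a second large degree for (T), and we take it from Deligne--Lusztig theory.

Let $\mathbf{G}$ be a simple algebraic group of simply connected type and rank $r$ over $\overline{\mathbb{F}}_q$, with a Frobenius map $F$ defining an $\mathbb{F}_q$-structure, and let $G=\mathbf{G}^F$ and $S=G/Z(G)$. For an $F$-stable maximal torus $\mathbf{T}$ put $T=\mathbf{T}^F$; then $Z(G)\le T$ and $p\nmid|T|$. The relative Weyl group $N_G(\mathbf{T})/T$ acts on $\operatorname{Irr}(T)$, and $\theta\in\operatorname{Irr}(T)$ is in \emph{general position} if its stabilizer is trivial. We use two facts.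
\begin{itemize}
\item[(DL1)] If $\theta$ is in general position, then $\pm R_T^\theta$ is an irreducible character of $G$ of degree $|G|_{p'}/|T|$, and a central element $z$ acts in it as the scalar $\theta(z)$. So if $\theta$ is trivial on $Z(G)$, this is a character of $S$.
\item[(DL2)] Let $\mathbf{T}_0$ be an $F$-stable maximal torus with Weyl group $W$ on which $F$ acts trivially. Twisting $\mathbf{T}_0$ by $w\in W$ gives a torus with $T\cong\{t\in\mathbf{T}_0:w(F(t))=t\}$, and its relative Weyl group is $C_W(w)$ with the natural action.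
\end{itemize}

\begin{lemma}\label{lem:tori}
Write $\mathrm{SL}_n^{+}=\mathrm{SL}_n$ and $\mathrm{SL}_n^{-}=\mathrm{SU}_n$, and let $\varepsilon=\pm1$. In each of the following cases $G$ has a torus $T$ of the stated order with a character in general position that is trivial on $Z(G)$.
\begin{itemize}
\item[(i)] $G=\mathrm{SL}_3^\varepsilon(q)$, $q\ge3$, and $|T|=q^2-1$. The degree is $q^3-\varepsilon$.
\item[(ii)] $G=\mathrm{SL}_4^\varepsilon(q)$, $q\ge3$, and $|T|=(q+\varepsilon)(q^2+1)$. The degree is $(q-\varepsilon)(q^2-1)(q^3-\varepsilon)$.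
\item[(iii)] $G=\mathrm{Sp}_4(q)$, $q\ge4$ even, and $|T|=q^2-1$.
\item[(iv)] $G=\mathrm{Spin}_8^+(q)$, $q\in\{2,3,4\}$, and $|T|=(q^3-1)(q-1)$.
\end{itemize}
\end{lemma}

\begin{proof}
In (i)--(iii) the torus $T$ will be cyclic. Then $Z(G)$ is its unique subgroup of order $d=|Z(G)|$, a character $\theta$ of order $|T|/d$ has kernel $Z(G)$, and the automorphism $x\mapsto x^a$ of $T$ fixes $\theta$ if and only if $|T|/d$ divides $a-1$.

For $\mathrm{SL}_n^\varepsilon(q)$ let $\mathbf{T}_0$ be the diagonal torus, and let $F$ be the entrywise $q$th power map, followed by inverse transpose if $\varepsilon=-1$. Then $F(t)=t^{\varepsilon q}$ on $\mathbf{T}_0$, and $F$ acts trivially on $W=S_n$. For $\sigma\in S_n$, (DL2) gives the torus of all $(x_1,\dots,x_n)$ with $\prod_ix_i=1$ and $x_{\sigma(i)}=x_i^{\varepsilon q}$. Also $d=\gcd(n,q-\varepsilon)$ and $|G|_{p'}=\prod_{i=2}^n(q^i-\varepsilon^i)$, which gives the degrees.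

(i) For $\sigma=(12)$ the elements are $(x,x^{\varepsilon q},x^{-1-\varepsilon q})$ with $x\in\mathbb{F}_{q^2}^*$, and $C_W(\sigma)=\langle\sigma\rangle$ acts by $x\mapsto x^{\varepsilon q}$. This map fixes $\theta$ if and only if $(q^2-1)/d$ divides $q-\varepsilon$, that is, $q+\varepsilon$ divides $d\in\{1,3\}$. For $q\ge3$ this forces $\varepsilon=-1$, $q=4$, $d=3$; but then $d=\gcd(3,5)=1$.

(ii) For $\sigma=(1234)$ the elements are $(x,x^{\varepsilon q},x^{q^2},x^{\varepsilon q^3})$ with $x\in\mathbb{F}_{q^4}^*$ and $x^{1+\varepsilon q+q^2+\varepsilon q^3}=1$. The exponent is $\pm(q+\varepsilon)(q^2+1)$, a divisor of $q^4-1$, so $T$ is cyclic of the stated order. The group $C_W(\sigma)=\langle\sigma\rangle$ is cyclic of order $4$, so a nontrivial stabilizer contains $\sigma^2\colon x\mapsto x^{q^2}$. If this map fixes $\theta$, then $(q+\varepsilon)(q^2+1)/d$ divides $q^2-1$, so $q^2+1$ divides $d(q-\varepsilon)$. As $\gcd(q^2+1,q-\varepsilon)$ divides $2$, we get $q^2+1\mid2d\le8$, which is impossible for $q\ge3$.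

(iii) The split torus consists of the pairs $(x_1,x_2)$, with eigenvalues $x_1^{\pm1},x_2^{\pm1}$, and $W$ is the dihedral group of order $8$ of signed permutations. For the reflection $w$ interchanging the coordinates, $T=\{(x,x^q):x\in\mathbb{F}_{q^2}^*\}$, and $C_W(w)=\{\pm1,\pm w\}$ acts by $x\mapsto x^{\pm1},x^{\pm q}$. Here $d=1$, and $q^2-1$ divides none of $2$, $q-1$, $q+1$.

(iv) The Weyl group $W=2^3{:}S_4$ consists of the signed permutations of four coordinates with an even number of sign changes. Let $w$ be a $3$-cycle. Then $|T|=\det(q-w)=(q^3-1)(q-1)$. In the group $2\wr S_4$ of all signed permutations, the centralizer of $w$ is generated by $w$, the sign change on the three moved coordinates, and the sign change on the fixed coordinate. Both sign changes are odd and their product is $-1$, so $C_W(w)=\langle w\rangle\times\langle-1\rangle$. For $q=2,3,4$ we have $|T|=7,52,189$; let $\ell=7,13,7$, so that the Sylow $\ell$-subgroup $T_\ell$ of $T$ has order $\ell$. Since $F$ is the $q$th power map on the split torus and $wF$ fixes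 $T$ pointwise, $w$ acts on $T_\ell$ as the power map with exponent $q^{-1}\bmod\ell$, which has order $3$, and $-1$ acts by inversion. So $C_W(w)$ embeds in $\mathrm{Aut}(T_\ell)\cong(\mathbb{Z}/\ell)^*$, and no nontrivial element fixes a character $\theta$ of $T$ of order $\ell$. Such a $\theta$ is trivial on $Z(G)$, a group of order prime to $\ell$.
\end{proof}

Suppose that $S$ is not of type ${}^3D_4$. Then $|G|=q^N\prod_{i=1}^r(q^{d_i}-\varepsilon_i)$ with $\varepsilon_i=\pm1$ and $\sum_id_i=N+r$, and the Steinberg degree is $q^N$. The group of diagonal outer automorphisms has order $|Z(G)|$, so $|\mathrm{Out}(S)|=u\,|Z(G)|$, where $u$ counts field and graph automorphisms. With this notation \eqref{eq:crude} becomes $|A|\le u|G|/m(S)$.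

\begin{lemma}\label{lem:lie}
\begin{itemize}
\item[(a)] If $m(S)\ge2.9\,u\,q^r$, then $S$ is ample.
\item[(b)] If $T$ has a character in general position that is trivial on $Z(G)$, and $m(S)>u|T|$, then $S$ is good.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We claim that $|G|<q^{2N+r}$, that is, $\prod_i(1-\varepsilon_iq^{-d_i})<1$. Since $(1-q^{-a})(1+q^{-c})<1$ for $c\ge a$, it suffices to match each $d_i$ with $\varepsilon_i=-1$ to its own smaller $d_j$ with $\varepsilon_j=1$. Untwisted types have no such $d_i$. For unitary groups match $2j+1$ with $2j$; for $P\Omega_{2n}^-(q)$ match $n$ with $2$; for ${}^2E_6(q)$ match $5$ with $2$ and $9$ with $6$. Hence $q^{2N}/|A|\ge q^{2N}m(S)/(u|G|)>m(S)/(uq^r)\ge2.9$, and (M) applies to the Steinberg character.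

(b) We have $|A|\le u|G|/m(S)<|G|/|T|=q^N\cdot|G|_{p'}/|T|$. The two factors are degrees of irreducible characters of $S$, and they differ because the second is prime to $p$. So (T) applies.
\end{proof}

\subsection{The groups $L_n(q)$, $n\ge3$}
The action on projective points gives $m(S)\le(q^n-1)/(q-1)$, while $u=2f$ and $r=n-1$, so $m(S)/(uq^r)<1$ and Lemma~\ref{lem:lie}(a) never applies. The point stabilizer is large but usually far from solvable, so we bound solvable subgroups directly. A Borel subgroup of $\mathrm{GL}_n(q)$ has order $q^{n(n-1)/2}(q-1)^n$, and this is the bound we prove, except that $q-1$ must be enlarged for $q=2,3,5$ to allow for $\mathrm{GL}_2(2)$, $\mathrm{GL}_2(3)$ and $S_4\le\mathrm{PGL}_2(5)$. Put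
\[
t_2=\sqrt3,\qquad t_3=4,\qquad t_5=\sqrt{19.2},\qquad t_q=q-1\ \text{ otherwise}.
\]
Then $t_q\ge\max\{q-1,\sqrt3\}$ for all $q$.

\begin{lemma}\label{lem:GL}
A solvable subgroup $R$ of $\mathrm{GL}_n(q)$, $n\ge1$, has $|R|\le q^{n(n-1)/2}\,t_q^{\,n}$.
\end{lemma}

\begin{proof}
We use induction on $n$; for $n=1$ we have $|R|\le q-1$. If $R$ stabilizes a $k$-dimensional subspace of $V=\mathbb{F}_q^n$ with $0<k<n$, then $|R|\le q^{k(n-k)}|R_1||R_2|$ with $R_1\le\mathrm{GL}_k(q)$ and $R_2\le\mathrm{GL}_{n-k}(q)$ solvable, and the bound follows from $k(n-k)+\binom k2+\binom{n-k}2=\binom n2$. So let $R$ be irreducible and $n\ge2$. We may assume that $R$ contains the group $Z$ of scalars.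

\emph{Dimension $2$.} For $q=2,3$ we have $|\mathrm{GL}_2(q)|=6,48$, which equals $qt_q^2$. For $q\ge4$, \eqref{eq:dickson} applied to $R/Z$ gives $|R|\le36$ for $q=4$, $|R|\le96$ for $q=5$, and $|R|\le q(q-1)^2$ for $q\ge7$. Each of these equals $qt_q^2$.

\emph{Dimension $3$.} Theorem~\ref{thm:palfy} is too weak here, so we determine the structure of $R$. As $R\ne Z$, there is a minimal normal subgroup $M/Z$ of $R/Z$; it is an elementary abelian $\ell$-group for a prime $\ell$. By Clifford's theorem $V$ is a completely reducible $M$-module, and $R$ permutes its homogeneous components transitively. Let $\mathcal{M}\subseteq\mathrm{End}(V)$ be the $\mathbb{F}_q$-span of $M$.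

Suppose that $M$ is abelian. If there is more than one component, there are three, each of dimension $1$, and $|R|\le6(q-1)^3\le q^3t_q^3$. If there is one component, the commutative algebra $\mathcal{M}$ acts faithfully on an irreducible module, so it is a field, and its degree over $\mathbb{F}_q$ divides $3$. It is not $\mathbb{F}_q$ because $M>Z$. So $\mathcal{M}=\mathbb{F}_{q^3}$ is normalized by $R$, and $|R|\le3(q^3-1)\le q^3t_q^3$ since $t_q^3\ge3$.

Suppose that $M$ is nonabelian. Then $Z\le Z(M)<M$, so $Z(M)=Z$ by minimality. The commutator map is a nondegenerate alternating form on $M/Z$ with values in the elements of order dividing $\ell$ of the cyclic group $Z$. Hence $|M/Z|=\ell^{2k}$ with $k\ge1$, and $\ell\mid q-1$. For $x\in M$, conjugation by $g\in M$ multiplies $x$ by the scalar $[x,g]$, and by nondegeneracy distinct cosets $xZ$ give distinct characters $g\mapsto[x,g]$. So coset representatives of $Z$ in $M$ are linearly independent, $\dim\mathcal{M}=\ell^{2k}$, and the center of $\mathcal{M}$, the fixed space of conjugation,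 is $\mathbb{F}_q$. The algebra $\mathcal{M}$ is semisimple since it has the faithful completely reducible module $V$. By Wedderburn's theorems it is a full matrix algebra of size $\ell^k$ over $\mathbb{F}_q$, so $\ell^k$ divides $\dim V=3$. Thus $\ell=3$, $k=1$, $q\ge4$, $\mathcal{M}=\mathrm{End}(V)$, and $C_R(M)=Z$. The map sending $c$ to $x\mapsto[c,x]$ embeds $C_R(M/Z)/Z$ in $\mathrm{Hom}(M/Z,Z)$, of order $9$, and $R/C_R(M/Z)$ preserves the form and embeds in $\mathrm{Sp}_2(3)$, of order $24$. So $|R|\le216(q-1)\le q^3(q-1)^3$, because $q^3(q-1)^2\ge576$.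

\emph{Dimension $n\ge4$.} Theorem~\ref{thm:palfy} gives $|R|<q^{9n/4}$, so it suffices that $q^{9/4-(n-1)/2}\le t_q$. For $n\ge5$ the exponent is at most $1/4$, and $q^{1/4}\le t_q$ since $2^{1/4}<\sqrt3$ and $q^{1/4}\le q-1$ for $q\ge3$. For $n=4$ we need $q^3\le t_q^4$. This reads $8\le9$ for $q=2$ and $27\le256$ for $q=3$, and $q^3\le(q-1)^4$ for $q\ge4$.
\end{proof}

Let $S=L_n(q)$ with $n\ge3$, excluding $L_3(2)\cong L_2(7)$ and $L_4(2)\cong A_8$, and let $N=n(n-1)/2$. Since $|\mathrm{Aut}(S):\mathrm{PGL}_n(q)|=2f$, Lemma~\ref{lem:GL} applied to the preimage of $A\cap\mathrm{PGL}_n(q)$ gives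
\begin{equation}\label{eq:Ln}
|A|\le\frac{2f\,q^N\,t_q^{\,n}}{q-1} .
\end{equation}

\emph{The case $n\ge4$, $(n,q)\ne(4,3)$.} We apply (M) to the Steinberg character, for which $q^{2N}/|A|\ge q^N(q-1)/(2ft_q^{\,n})$. If $q=4$ or $q\ge7$, this exceeds $q^{N-n+1}/(2f)\ge q^3/q\ge16$. For $q=2,3,5$ the bound is multiplied by $q^n/t_q>1$ when $n$ is replaced by $n+1$, so only the smallest $n$ matters. For $(n,q)=(4,5)$ the bound is $5^6\cdot4/(2\cdot19.2^2)>84$; for $(5,3)$ it is $3^{10}/4^5>57$; for $(5,2)$ it is $2^{10}/(2\cdot3^{5/2})>32$.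

\emph{The group $L_4(3)$.} By \eqref{eq:Ln}, $|A|\le3^6\cdot4^4=186624$. Lemma~\ref{lem:tori}(ii) gives the degree $2\cdot8\cdot26=416$, and $729\cdot416=303264>|A|$. So (T) holds.

\emph{The groups $L_3(q)$, $q\ge4$.} We use (T) with the degrees $q^3$ and $q^3-1$ (Lemma~\ref{lem:tori}(i)). If $q\ne5$, then $|A|\le2fq^3(q-1)^2\le q^3\cdot q(q-1)^2<q^3(q^3-1)$, since $q(q-1)<q^2+q+1$. If $q=5$, then $|A|\le2\cdot125\cdot19.2^{3/2}/4<5300<125\cdot124$.

\emph{The group $L_3(3)$.} There are characters of degrees $27$ and $39$ \cite{Atlas}, and \eqref{eq:crude} gives $|A|\le2\cdot5616/13=864<27\cdot39=1053$. So (T) holds.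

\subsection{The remaining groups of Lie type}
Table~\ref{tab:lie} lists the groups to which Lemma~\ref{lem:lie}(a) applies. The last column uses $2f\le q$, and $3f\le q$ in the first row. Four entries need a comment. For $P\Omega_8^+(q)$, the number $q^2/(6f)$ equals $25/6$, $49/6$, $64/18$ for $q=5,7,8$ and is at least $q/3\ge3$ for $q\ge9$. For $P\Omega_{2n}^-(q)$,
\[
m=(q^n+1)\,\frac{q^{n-1}-1}{q-1}>q^n\cdot q^{n-2}.
\]
For $U_n(q)$ we have $m=(q^n-(-1)^n)(q^{n-1}-(-1)^{n-1})/(q^2-1)$, and the numerator exceeds $q^{2n-1}-q^n\ge q^{2n-1}-q^{2n-3}=q^{2n-3}(q^2-1)$. For ${}^2E_6(q)$,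
\[
m=\frac{q^{12}-1}{q-1}\,(q^6-q^3+1)(q^4+1)>q^{11}\cdot q^5\cdot q^4 .
\]

\begin{table}[ht]
\centering
\small
\begin{tabular}{llccll}
$S$&range&$r$&$u$&$m(S)$&$m(S)/(uq^r)$\\ \hline
$\mathrm{PSp}_4(q)$&$q\ge5$ odd&$2$&$f$&$>q^3$&$>q/f\ge3$\\
$\mathrm{PSp}_4(3)$&&$2$&$1$&$27$&$3$\\
$\mathrm{PSp}_{2n}(q)$&$n\ge3$, $q\ge3$&$n$&$f$&$>q^{2n-1}$&$>2q^{n-2}\ge6$\\
$\mathrm{Sp}_{2n}(2)$&$n\ge3$&$n$&$1$&$2^{n-1}(2^n-1)$&$(2^n-1)/2\ge7/2$\\
$\Omega_{2n+1}(q)$&$n\ge3$, $q\ge5$ odd&$n$&$f$&$>q^{2n-1}$&$>2q^{n-2}\ge10$\\
$\Omega_{2n+1}(3)$&$n\ge3$&$n$&$1$&$3^n(3^n-1)/2$&$(3^n-1)/2\ge13$\\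
$P\Omega_{2n}^+(q)$&$n\ge5$, $q\ge4$&$n$&$2f$&$>q^{2n-2}$&$>q^{n-3}\ge16$\\
$P\Omega_{2n}^+(3)$&$n\ge5$&$n$&$2$&$3^{n-1}(3^n-1)/2$&$(3^n-1)/12>20$\\
$\Omega_{2n}^+(2)$&$n\ge5$&$n$&$2$&$2^{n-1}(2^n-1)$&$(2^n-1)/4\ge31/4$\\
$P\Omega_8^+(q)$&$q\ge5$&$4$&$6f$&$>q^6$&$>q^2/(6f)\ge3$\\
$P\Omega_{2n}^-(q)$&$n\ge4$, not $\Omega_8^-(2)$&$n$&$2f$&$>q^{2n-2}$&$>q^{n-3}\ge3$\\
$\Omega_8^-(2)$&&$4$&$2$&$119$&$119/32$\\
$U_n(q)$&$n\ge5$; $n$ odd if $q=2$&$n-1$&$2f$&$>q^{2n-3}$&$>q^{n-3}\ge4$\\
$U_n(2)$&$n\ge6$ even&$n-1$&$2$&$2^{n-1}(2^n-1)/3$&$(2^n-1)/6\ge63/6$\\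
$G_2(q)$&$q\ge5$&$2$&$\le2f$&$>q^5$&$>q^2$\\
$G_2(3)$&&$2$&$2$&$351$&$351/18$\\
$G_2(4)$&&$2$&$2$&$416$&$416/32$\\
$F_4(q)$&&$4$&$\le2f$&$>q^{15}$&$>q^{10}$\\
$E_6(q)$&&$6$&$2f$&$>q^{16}$&$>q^9$\\
${}^2E_6(q)$&&$6$&$2f$&$>q^{20}$&$>q^{13}$\\
$E_7(q)$&&$7$&$f$&$>q^{27}$&$>q^{19}$\\
$E_8(q)$&&$8$&$f$&$>q^{57}$&$>q^{48}$
\end{tabular}
\caption{Groups of Lie type with $m(S)\ge2.9\,uq^r$. Here $r$ is the rank of the algebraic group, $u=|\mathrm{Out}(S)|/|Z(G)|$, and $m(S)$ is the minimal index of a proper subgroup.}\label{tab:lie}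
\end{table}

The classical groups that are left are good, by Lemma~\ref{lem:lie}(b) with the tori of Lemma~\ref{lem:tori}. We check that $u|T|<m(S)$.
\begin{itemize}
\item $\mathrm{Sp}_4(q)$, $q\ge4$ even: $u=2f$, and $u|T|\le q(q^2-1)<(q^4-1)/(q-1)=m$.
\item $U_3(q)$, $q\ge3$: $u=2f$. For $q\ne5$, $u|T|\le q(q^2-1)<q^3+1=m$. For $q=5$, $u|T|=2\cdot24=48<50=m$.
\item $U_4(q)$, $q\ge3$: $u=2f$, and $u|T|\le q(q-1)(q^2+1)<q^4<(q+1)(q^3+1)=m$.
\item $P\Omega_8^+(q)$, $q=2,3,4$: $u=6f$, so $u|T|=42,\ 312,\ 2268$, while $m=120,\ 1080,\ 5525$.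
\end{itemize}

Four twisted families remain. For these we apply (M) to the Steinberg character, using \eqref{eq:crude} and the order formulas; $|\mathrm{Out}(S)|$ is $3f$ for ${}^3D_4(q)$ and $f$ for the Suzuki and Ree groups.
\begin{itemize}
\item ${}^3D_4(q)$: $|S|=q^{12}(q^8+q^4+1)(q^6-1)(q^2-1)$ and $m=(q^8+q^4+1)(q+1)$. So $|A|\le3fq^{12}(q^6-1)(q-1)$ and $q^{24}/|A|>q^5/(3f)\ge2q^4/3\ge32/3$.
\item ${}^2B_2(q)$, $q=2^f\ge8$: $|S|=q^2(q^2+1)(q-1)$ and $m=q^2+1$. So $q^4/|A|\ge q^2/(f(q-1))$, which is $64/21>3$ for $q=8$ and exceeds $q/f\ge32/5$ for $q\ge32$.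
\item ${}^2G_2(q)$, $q=3^f\ge27$: $|S|=q^3(q^3+1)(q-1)$ and $m=q^3+1$. So $q^6/|A|\ge q^3/(f(q-1))>q^2/f>2.9$.
\item ${}^2F_4(q)$, $q=2^f\ge8$: $|S|=q^{12}(q^6+1)(q^4-1)(q^3+1)(q-1)$ and $m=(q^6+1)(q^3+1)(q+1)$. So $|A|\le fq^{12}(q^4-1)(q-1)/(q+1)$ and $q^{24}/|A|>q^8/f>2.9$.
\end{itemize}

\subsection{Completeness of the list}
By the classification, $S$ is sporadic, alternating or of Lie type. The groups not treated under their own names are covered by the isomorphisms $A_6\cong\mathrm{Sp}_4(2)'\cong L_2(9)$, $U_4(2)\cong\mathrm{PSp}_4(3)$, $G_2(2)'\cong U_3(3)$, ${}^2G_2(3)'\cong L_2(8)$, $\Omega_{2n+1}(q)\cong\mathrm{Sp}_{2n}(q)$ for $q$ even, those noted above for $A_5$, $L_3(2)$ and $L_4(2)$, and the isomorphisms of orthogonal groups of dimension at most $6$ with linear, unitary and symplectic groups. This proves Proposition~\ref{prop:simple}, and with it Theorems~\ref{thm:product}, \ref{thm:coprime} and~\ref{thm:main} and Corollary~\ref{cor:radical}.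

\begin{thebibliography}{9}

\bibitem{Atlas}
\emph{ATLAS of Finite Groups}.

\bibitem{Dolfi}
Dolfi, Trans. Amer. Math. Soc. \textbf{360} (2008).

\bibitem{Gluck}
Gluck, Canad. J. Math. \textbf{35} (1983).

\bibitem{GMPS}
Guest, Morris, Praeger and Spiga, Trans. Amer. Math. Soc. \textbf{367} (2015).

\bibitem{MW}
Manz and Wolf, \emph{Representations of Solvable Groups}.

\bibitem{Vdovin}
Vdovin, Sib. Elektron. Mat. Izv. \textbf{4} (2007).

\bibitem{WY}
Zongshu Wu and Yong Yang, \emph{On the largest character degree and solvable subgroups of finite groups}, arXiv:2410.07556 (2024).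

\end{thebibliography}
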